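\title{Compact generating families and the singular cardinals hypothesis}

\begin{abstract}
For a separable metrizable space $M$, let $\operatorname{kc}(M)$ be the least number of compact sets that cover $M$, and let $k(M)$ be the least size of a family of compact sets that generates the topology of $M$. If $\operatorname{kc}(M)=\kappa$ is uncountable, then $k(M)$ lies between $\kappa\cdot\mathfrak b$ and $\operatorname{cov}(\kappa)\cdot\mathfrak b$, where $\operatorname{cov}(\kappa)$ is the cofinality of the countable subsets of $\kappa$ under inclusion. We show that the values of $k(M)$ need not fill this interval: every model in which the singular cardinals hypothesis fails has a forcing extension with a cardinal $\kappa$ for which the interval has more than one point and only its top point is attained. Large cardinals cannot be avoided, since an omitted value yields an inner model with a measurable cardinal. We determine the set of attained values for every $\kappa$ in Cohen extensions of models of the continuum hypothesis.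
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, \emph{space} means separable metrizable space. A family $\mathcal C$ of subsets of a space $M$ \emph{generates} the topology of $M$ if a set $A\subseteq M$ is closed in $M$ exactly when $A\cap C$ is closed in $C$ for each $C\in\mathcal C$. In a metrizable space a set is closed as soon as it contains the limits of its convergent sequences, and a convergent sequence together with its limit is compact. So the family of all compact subsets of $M$ generates the topology, and one can ask how many compact sets are really needed. The \emph{$k$-ness number} $k(M)$ is the least size of a family of compact subsets of $M$ that generates the topology of $M$. We compare it with the \emph{compact-covering number} $\operatorname{kc}(M)$, the least number of compact sets needed to cover $M$.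

A cover has to capture every point. A generating family has to capture infinitely many terms of every convergent sequence (Lemma~\ref{lem:catch}). Two cardinals measure the cost of passing from points to sequences. For $f,g\in\omega^\omega$ write $f\le^* g$ if $f(n)\le g(n)$ for all but finitely many $n$; then $\mathfrak b$ is the least size of a subset of $\omega^\omega$ with no upper bound under $\le^*$. For a cardinal $\kappa$, the \emph{covering number} $\operatorname{cov}(\kappa)$ is the least size of a family of countable subsets of $\kappa$ such that every countable subset of $\kappa$ is contained in a member of the family. If $M$ is covered by $\kappa$ compact sets, a convergent sequence lies in the union of countably many of them, so $\operatorname{cov}(\kappa)$ many $\sigma$-compact subspaces contain all convergent sequences; and $\mathfrak b$ compact sets take care of one $\sigma$-compact subspace. This is the upper half of the following bound, which is known for spaces with $\operatorname{kc}(M)$ uncountable. We prove it in Section~\ref{sec:bound}, so that the paper is self-contained. Recall that the sum and the product of two infinite cardinals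 both equal their maximum.

\begin{proposition}\label{prop:bound}
Let $M$ be a space.
\begin{enumerate}
\item[(a)] $k(M)\le\operatorname{cov}(\operatorname{kc}(M)+\aleph_1)\cdot\mathfrak b$.
\item[(b)] If $\operatorname{kc}(M)$ is uncountable, then $k(M)\ge\operatorname{kc}(M)\cdot\mathfrak b$.
\end{enumerate}
\end{proposition}

Let $\mathfrak c=2^{\aleph_0}$, and for cardinals $\mu\le\nu$ let $[\mu,\nu]$ be the set of cardinals $\lambda$ with $\mu\le\lambda\le\nu$. For uncountable $\kappa\le\mathfrak c$ put
\[
\operatorname{Sp}(\kappa)=\{k(M):M\text{ is a space with }\operatorname{kc}(M)=\kappa\},\qquad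
I(\kappa)=[\kappa\cdot\mathfrak b,\ \operatorname{cov}(\kappa)\cdot\mathfrak b].
\]
Proposition~\ref{prop:bound} says that $\operatorname{Sp}(\kappa)\subseteq I(\kappa)$. Gartside and Gilton \cite{GG} ask whether this is all that can be said:
\begin{quote}
\emph{Can there be, in some model of ZFC, an uncountable cardinal $\kappa\le\mathfrak c$ such that $\operatorname{Sp}(\kappa)$ is a proper subset of $I(\kappa)$?}
\end{quote}

The small cases give no such $\kappa$. The set $\operatorname{Sp}(\kappa)$ is never empty (Lemma~\ref{lem:bernstein}), and $\operatorname{cov}(\aleph_n)=\aleph_n$ for $1\le n<\omega$ (Lemma~\ref{lem:cov}), so $I(\aleph_n)$ is a single point and is attained. The first candidate is $\aleph_\omega$. If $\mathfrak b<\aleph_\omega<\mathfrak c$, there are two spaces with $\operatorname{kc}=\aleph_\omega$, one with $k=\aleph_\omega$ and one with $k>\aleph_\omega$ (Example~\ref{ex:alephomega}); when $\operatorname{cov}(\aleph_\omega)=\aleph_{\omega+1}$ they exhaust the interval. The space $\omega^\omega$ attains the bottom point of its interval (Example~\ref{ex:baire}). On this evidence one might guess that equality always holds, or at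 least that the bottom value $\kappa\cdot\mathfrak b$ is always attained. Both guesses can fail, but only in the presence of unusual cardinal arithmetic.

The \emph{singular cardinals hypothesis} SCH states that $\mu^{\operatorname{cf}\mu}=\mu^+$ for every singular cardinal $\mu$ with $2^{\operatorname{cf}\mu}<\mu$.

\begin{theorem}\label{thm:A}
If SCH fails in a model $V_0$ of ZFC, then some forcing extension of $V_0$ has an uncountable $\kappa\le\mathfrak c$ with $\operatorname{Sp}(\kappa)=\{\operatorname{cov}(\kappa)\}\subsetneq I(\kappa)$. If moreover $\aleph_\omega$ is a strong limit cardinal and $2^{\aleph_\omega}=\aleph_{\omega+2}$ in $V_0$, then there is an extension with $\mathfrak b=\aleph_1$, $\mathfrak c=\aleph_{\omega+2}$ and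
\begin{align*}
\operatorname{Sp}(\aleph_\omega)&=\{\aleph_\omega,\aleph_{\omega+2}\}\subsetneq I(\aleph_\omega)=\{\aleph_\omega,\aleph_{\omega+1},\aleph_{\omega+2}\},\\
\operatorname{Sp}(\aleph_{\omega+1})&=\{\aleph_{\omega+2}\}\subsetneq I(\aleph_{\omega+1})=\{\aleph_{\omega+1},\aleph_{\omega+2}\}.
\end{align*}
\end{theorem}

The hypotheses are consistent relative to large cardinals. Magidor \cite{Magidor} obtains the hypothesis on $\aleph_\omega$ from a supercompact cardinal. Gitik \cite{Gitik89} obtains the failure of SCH from a cardinal $\kappa$ of Mitchell order $o(\kappa)=\kappa^{++}$, and shows in \cite{Gitik91} that this assumption is also necessary for the failure of SCH. So the answer to the question is yes, provided that ZFC together with the failure of SCH is consistent. Some large cardinal assumption is unavoidable, by the following theorem of ZFC.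

\begin{theorem}\label{thm:C}
If $\operatorname{cov}(\mu)\le\mu^+$ for every uncountable $\mu<\mathfrak c$ of cofinality $\omega$, then $\operatorname{Sp}(\kappa)=I(\kappa)$ for every uncountable $\kappa\le\mathfrak c$. In particular, if there is no inner model with a measurable cardinal, then equality holds for every uncountable $\kappa\le\mathfrak c$.
\end{theorem}

Theorem~\ref{thm:A} is deduced from a complete computation of $\operatorname{Sp}$ in Cohen extensions of models of the continuum hypothesis CH.

\begin{theorem}\label{thm:B}
Let $V\models\mathrm{CH}$ and let $G$ be $V$-generic for adding $\theta\ge\aleph_1$ Cohen reals. In $V[G]$ we have $\mathfrak b=\aleph_1$, and for every uncountable $\kappa\le\mathfrak c$: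
\begin{enumerate}
\item[(i)] if $\operatorname{cf}\kappa=\omega$ and $\operatorname{cov}(\nu)<\kappa$ for all uncountable $\nu<\kappa$, then $\operatorname{Sp}(\kappa)=\{\kappa,\operatorname{cov}(\kappa)\}$;
\item[(ii)] otherwise $\operatorname{Sp}(\kappa)=\{\operatorname{cov}(\kappa)\}$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:iff}
In the models $V[G]$ of Theorem~\ref{thm:B}, $\operatorname{Sp}(\kappa)\ne I(\kappa)$ for some uncountable $\kappa\le\mathfrak c$ if and only if $\operatorname{cov}(\mu)>\mu^+$ for some uncountable $\mu<\mathfrak c$ of cofinality $\omega$.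
\end{corollary}

Thus in Cohen models the hypothesis of Theorem~\ref{thm:C} is exactly the condition for equality. In general it is not necessary for equality.

\begin{theorem}\label{thm:D}
Suppose that in $V$ we have CH, $\operatorname{cf}\mu=\omega<\mu$, $\mu^{\aleph_0}=\mu^{++}$, and $\nu^{\aleph_0}<\mu$ for all $\nu<\mu$. Then some ccc forcing extension of $V$ satisfies $\operatorname{cov}(\mu)=\mu^{++}$, $\mu<\mathfrak c$, and $\operatorname{Sp}(\kappa)=I(\kappa)$ for all uncountable $\kappa\le\mathfrak c$.
\end{theorem}

The heart of the matter is a lower bound for $k(M)$ that holds for \emph{every} space $M$ in a Cohen model. It has two ingredients. The first is a counting argument (Section~\ref{sec:ccc}): if large sets $Y_j$ converge to a point of $M$ and each compact set meets each $Y_j$ in few points, then a compact set captures few of the convergent sequences indexed by ground-model branches of a tree, so a generating family must be as large as the set of these branches. The second (Section~\ref{sec:cohen}) is that in a Cohen model such sets $Y_j$ exist near any point at which $M$ is hard to cover by compact sets. Theorem~\ref{thm:C} needs neither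 and is proved first, in Section~\ref{sec:test}.

\medskip
\noindent\textbf{Conventions and standard facts.} Every space has a countable base, so each of its subspaces is Lindel\"of, it has at most countably many isolated points, and it embeds in the Hilbert cube $[0,1]^\omega$. The symbols $2^\omega$ and $\omega^\omega$ denote the Cantor space and the Baire space, while $\lambda^{\aleph_0}$ is a cardinal power. K\"onig's theorem gives $\operatorname{cf}\mathfrak c>\omega$, and $\mu^{\aleph_0}>\mu$ when $\operatorname{cf}\mu=\omega$. An uncountable cardinal of cofinality $\omega$ is a limit cardinal and is at least $\aleph_\omega$. The cardinal $\mathfrak b$ is regular and uncountable. The cardinal $\mathfrak d$ is the least size of a \emph{dominating} family, that is, a set $D\subseteq\omega^\omega$ such that every $g\in\omega^\omega$ has $g\le^* f$ for some $f\in D$; a dominating family has no upper bound, so $\mathfrak b\le\mathfrak d$.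

\section{Convergent sequences and the basic bound}\label{sec:bound}

Say that a set $C$ \emph{catches} an injective sequence $(x_n)$ if $x_n\in C$ for infinitely many $n$. All our estimates of $k(M)$ go through the following reformulation.

\begin{lemma}\label{lem:catch}
A family $\mathcal C$ of compact subsets of $M$ generates the topology of $M$ if and only if every injective convergent sequence in $M$ is caught by a member of $\mathcal C$.
\end{lemma}

\begin{proof}
Suppose that $\mathcal C$ generates, and let $(x_n)$ be injective with limit $x$. After removing at most one term, $x\notin S=\{x_n:n<\omega\}$. Then $S$ is not closed, so $S\cap C$ is not closed in $C$ for some $C\in\mathcal C$; in particular $S\cap C$ is infinite.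

Conversely, suppose that every injective convergent sequence is caught. If $A$ is closed, each $A\cap C$ is closed in $C$. If $A$ is not closed, take $x\in\overline A\setminus A$ and an injective sequence in $A$ converging to $x$, and let $C\in\mathcal C$ catch it. Being compact, $C$ is closed in $M$, so $x\in C$. Thus $x$ is a point of $C$ in the closure of $A\cap C$ but not in $A\cap C$.
\end{proof}

We need to measure how hard it is to cover a part of $M$, such as a neighborhood of a point, when the compact sets are allowed to stick out of that part. For $A\subseteq M$ let $\operatorname{kc}_M(A)$ be the least number of compact subsets of $M$ that cover $A$. This is monotone in $A$ and satisfies $\operatorname{kc}_M(\bigcup_nA_n)\le\sum_n\operatorname{kc}_M(A_n)$. If $A$ is closed, then $\operatorname{kc}_M(A)=\operatorname{kc}(A)$, because $C\cap A$ is compact for compact $C$.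

\begin{lemma}\label{lem:local}
Let $M$ be a space.
\begin{enumerate}
\item[(a)] If $F_i\subseteq M$ $(i<\omega)$ are subspaces whose interiors cover $M$, then $k(M)\le\sum_ik(F_i)$.
\item[(b)] If $\nu$ is infinite and $\operatorname{kc}(M)>\nu$, then some $x\in M$ has $\operatorname{kc}_M(U)>\nu$ for every neighborhood $U$ of $x$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take the union of generating families of the $F_i$. If an injective sequence converges to a point in the interior of $F_i$, a tail of it is a convergent sequence in $F_i$ and is caught by the family chosen for $F_i$. Apply Lemma~\ref{lem:catch}.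

(b) Otherwise every point has a neighborhood $U$ with $\operatorname{kc}_M(U)\le\nu$. Countably many of these cover $M$ by the Lindel\"of property, so $\operatorname{kc}(M)\le\aleph_0\cdot\nu=\nu$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:bound}]
Fix a metric $\rho$ on $M$; we may assume $M\ne\emptyset$.

(a) Let $\lambda=\operatorname{kc}(M)+\aleph_1$ and let $(K_\alpha)_{\alpha<\lambda}$ be a cover of $M$ by nonempty compact sets, with repetitions if necessary. Let $\mathcal F$ be a family of $\operatorname{cov}(\lambda)$ nonempty countable subsets of $\lambda$ such that every countable subset of $\lambda$ lies in a member, and let $B\subseteq\omega^\omega$ be a set of size $\mathfrak b$ without $\le^*$-upper bound. For $a\in\mathcal F$ list $a=\{\alpha_0,\alpha_1,\dots\}$ and put $L^a_j=K_{\alpha_0}\cup\dots\cup K_{\alpha_j}$. For $a\in\mathcal F$, $m<\omega$ and $f\in B$ let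
\[
C(a,m,f)=L^a_m\cup\bigcup_{n<\omega}\bigl(L^a_{f(n)}\cap\{y:\rho(y,L^a_m)\le2^{-n}\}\bigr).
\]
This set is compact. Indeed, each piece of the union is compact, and a sequence $(y_i)$ in $C(a,m,f)$ with only finitely many terms in each piece has $\rho(y_i,L^a_m)\to0$, so a subsequence converges to a point of the compact set $L^a_m$.

There are at most $\operatorname{cov}(\lambda)\cdot\mathfrak b$ such sets, and we show that they catch every injective sequence $x_i\to x$. Choose $a\in\mathcal F$ such that $x$ and all $x_i$ lie in $\bigcup_jL^a_j$, and $m$ with $x\in L^a_m$. For each $n$ choose $i_n\ge n$ with $\rho(x_{i_n},x)\le2^{-n}$ and $g(n)$ with $x_{i_n}\in L^a_{g(n)}$. Some $f\in B$ has $f(n)>g(n)$ for infinitely many $n$, and for these $n$ we have $x_{i_n}\in C(a,m,f)$.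

(b) Let $\mathcal C$ be a generating family of compact sets. A point $x$ that is not isolated is the limit of an injective sequence, and the member of $\mathcal C$ that catches this sequence contains $x$. There are only countably many isolated points, so $\operatorname{kc}(M)\le|\mathcal C|+\aleph_0$. As $\operatorname{kc}(M)$ is uncountable, $\operatorname{kc}(M)\le|\mathcal C|$.

Now suppose $|\mathcal C|<\mathfrak b$. By Lemma~\ref{lem:local}(b) with $\nu=\aleph_0$ there is a point $x$ such that no ball $B_n=\{y:\rho(x,y)\le2^{-n}\}$ is compact. Since $B_n$ is closed and not compact, it contains an injective sequence $(d^n_i)_{i<\omega}$ with no subsequence converging in $M$. A compact set contains only finitely many of its terms, so for $C\in\mathcal C$ there is $f_C\in\omega^\omega$ with $d^n_i\notin C$ whenever $i\ge f_C(n)$. Let $g$ satisfy $f_C\le^*g$ for all $C\in\mathcal C$. Recursively choose $i_n\ge g(n)$ such that $x_n=d^n_{i_n}$ differs from $x_0,\dots,x_{n-1}$. Then $x_n\to x$ and no $C\in\mathcal C$ catches $(x_n)$, contradicting Lemma~\ref{lem:catch}.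
\end{proof}

\begin{example}\label{ex:baire}
$k(\omega^\omega)=\operatorname{kc}(\omega^\omega)=\mathfrak d$. For $f\in\omega^\omega$ the set $K_f=\{g:g(n)\le f(n)\text{ for all }n\}$ is compact, and every compact $C\subseteq\omega^\omega$ lies in some $K_{f_C}$, since each coordinate projection of $C$ is finite. If $\mathcal C$ is a cover by compact sets, then $\{f_C:C\in\mathcal C\}$ is dominating, so $\mathfrak d\le\operatorname{kc}(\omega^\omega)\le k(\omega^\omega)$ by Proposition~\ref{prop:bound}(b). Conversely, let $D$ be a dominating family of size $\mathfrak d$ closed under finite modifications. Every $h\in\omega^\omega$ lies everywhere below some $f\in D$, so every compact set, and in particular every convergent sequence with its limit, is contained in $K_f$ for some $f\in D$. Hence $k(\omega^\omega)\le\mathfrak d$.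
\end{example}

\begin{lemma}\label{lem:cov}
Let $\kappa$ be an uncountable cardinal.
\begin{enumerate}
\item[(a)] $\operatorname{cov}(\kappa)\ge\kappa$, and $\operatorname{cov}(\nu)\le\operatorname{cov}(\kappa)$ for $\nu\le\kappa$.
\item[(b)] If $\operatorname{cf}\kappa>\omega$ and $\operatorname{cov}(\nu)\le\kappa$ for all uncountable $\nu<\kappa$, then $\operatorname{cov}(\kappa)=\kappa$. In particular $\operatorname{cov}(\aleph_n)=\aleph_n$ for $1\le n<\omega$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A family witnessing $\operatorname{cov}(\kappa)$ consists of countable sets with union $\kappa$, and intersecting its members with $\nu$ gives a family that works for $\nu$.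

(b) For each ordinal $\alpha<\kappa$ there is a family $\mathcal F_\alpha$ of at most $\kappa$ countable subsets of $\alpha$ such that every countable subset of $\alpha$ lies in a member: take $\{\alpha\}$ if $\alpha$ is countable, and otherwise transport a family witnessing $\operatorname{cov}(|\alpha|)$ along a bijection. Since $\operatorname{cf}\kappa>\omega$, every countable subset of $\kappa$ is contained in some $\alpha<\kappa$, so $\bigcup_\alpha\mathcal F_\alpha$ shows $\operatorname{cov}(\kappa)\le\kappa$. The last statement follows by induction on $n$; for $n=1$ the hypothesis is vacuous.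
\end{proof}

\section{Sums, fans, and intervals with at most two points}\label{sec:test}

The examples that realize values in $\operatorname{Sp}(\kappa)$ are assembled from sets in which compactness is as useless as possible.

\begin{lemma}\label{lem:bernstein}
For every uncountable $\kappa\le\mathfrak c$ there is $X\subseteq2^\omega$ with $|X|=\kappa$ whose compact subsets are all countable. Any space $X$ of size $\kappa$ with only countable compact subsets has $\operatorname{kc}(X)=\kappa$. Hence $\operatorname{Sp}(\kappa)\ne\emptyset$, and $\operatorname{Sp}(\kappa)=I(\kappa)$ whenever $I(\kappa)$ is a single point.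
\end{lemma}

\begin{proof}
List the nonempty perfect subsets of $2^\omega$ as $(P_\alpha)_{\alpha<\mathfrak c}$. Each has size $\mathfrak c$, so we can recursively choose $x_\alpha\ne y_\alpha$ in $P_\alpha$, both different from all earlier choices. Then $B=\{x_\alpha:\alpha<\mathfrak c\}$ has size $\mathfrak c$ and contains no $P_\alpha$. An uncountable compact set contains a nonempty perfect set, so all compact subsets of $B$ are countable. Let $X\subseteq B$ have size $\kappa$. For the second statement, $\kappa$ singletons cover $X$, and fewer than $\kappa$ countable sets cover fewer than $\kappa$ points.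
\end{proof}

For a finite binary string $u$ let $[u]\subseteq2^\omega$ be the clopen set of extensions of $u$; it is homeomorphic to $2^\omega$. The sets $[0^n1]$ are pairwise disjoint and converge to the point $\mathbf 0=(0,0,\dots)$. Let $\kappa\le\mathfrak c$ be uncountable.
\begin{itemize}
\item The \emph{fan} is $F_\kappa=\{\mathbf 0\}\cup\bigcup_nX_n$, where $X_n\subseteq[0^n1]$ has size $\kappa$ and only countable compact subsets.
\item If $\operatorname{cf}\kappa=\omega$, fix uncountable $\kappa_n<\kappa$ with supremum $\kappa$. The \emph{sum} is $S_\kappa=\bigcup_nX'_n$, where $X'_n\subseteq[0^n1]$ has size $\kappa_n$ and only countable compact subsets.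
\end{itemize}
The pieces $X_n$ and $X'_n$ are clopen, so a compact subset of $F_\kappa$ or $S_\kappa$ meets each piece in a compact, hence countable, set. Both spaces therefore have only countable compact subsets and size $\kappa$, and $\operatorname{kc}(F_\kappa)=\operatorname{kc}(S_\kappa)=\kappa$. They differ locally. Every point of $S_\kappa$ has a neighborhood of size less than $\kappa$, whereas every neighborhood $U$ of $\mathbf 0$ in $F_\kappa$ contains some $X_n$ and so has $\operatorname{kc}_{F_\kappa}(U)=\kappa$.

\begin{lemma}\label{lem:sumfan}
Let $\kappa\le\mathfrak c$ be uncountable of cofinality $\omega$. Then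
\begin{enumerate}
\item[(a)] $k(S_\kappa)\le\sum_n\operatorname{cov}(\kappa_n)\cdot\mathfrak b$;
\item[(b)] $k(F_\kappa)>\kappa$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply Lemma~\ref{lem:local}(a) to the open pieces $X'_n$, which have $\operatorname{kc}(X'_n)=\kappa_n$, and use Proposition~\ref{prop:bound}(a).

(b) Let $\mathcal C$ be a family of at most $\kappa$ compact subsets of $F_\kappa$. Since $\operatorname{cf}\kappa=\omega$, we can write $\mathcal C$ as an increasing union of families $\mathcal C_n$ with $|\mathcal C_n|<\kappa$. The members of $\mathcal C_n$ are countable, so their union has size less than $\kappa$ and we can pick $x_n\in X_n\setminus\bigcup\mathcal C_n$. The sequence $(x_n)$ is injective and converges to $\mathbf 0$. A set $C\in\mathcal C$ belongs to $\mathcal C_n$ for all large $n$, so it does not catch $(x_n)$. By Lemma~\ref{lem:catch}, $\mathcal C$ does not generate.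
\end{proof}

\begin{example}\label{ex:alephomega}
Suppose $\mathfrak b<\aleph_\omega<\mathfrak c$ and take $\kappa_n=\aleph_{n+1}$. Then $\aleph_\omega\le k(S_{\aleph_\omega})\le\sum_n\aleph_{n+1}\cdot\mathfrak b=\aleph_\omega$, while $\aleph_{\omega+1}\le k(F_{\aleph_\omega})\le\operatorname{cov}(\aleph_\omega)$. So $k$ is not a function of $\operatorname{kc}$.
\end{example}

The hypothesis of Theorem~\ref{thm:C} says, in effect, that no interval has room for more than these two values.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Assume $\operatorname{cov}(\mu)\le\mu^+$ for all uncountable $\mu<\mathfrak c$ of cofinality $\omega$. We first show by induction on uncountable $\kappa\le\mathfrak c$ that $\operatorname{cov}(\kappa)=\kappa$ if $\operatorname{cf}\kappa>\omega$. For uncountable $\nu<\kappa$ we have $\operatorname{cov}(\nu)=\nu$ by induction if $\operatorname{cf}\nu>\omega$, and $\operatorname{cov}(\nu)\le\nu^+\le\kappa$ by assumption if $\operatorname{cf}\nu=\omega$; so Lemma~\ref{lem:cov}(b) applies. In particular $\operatorname{cov}(\nu)\le\nu^+$ for all uncountable $\nu<\mathfrak c$.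

Let $\kappa\le\mathfrak c$ be uncountable. If $\operatorname{cf}\kappa>\omega$, then $I(\kappa)=\{\kappa\cdot\mathfrak b\}$ and Lemma~\ref{lem:bernstein} gives equality. Let $\operatorname{cf}\kappa=\omega$. Then $\kappa<\mathfrak c$ because $\operatorname{cf}\mathfrak c>\omega$, so $\operatorname{cov}(\kappa)\le\kappa^+$. If $\mathfrak b>\kappa$, then $I(\kappa)=\{\mathfrak b\}$ and we are done as before. Otherwise $\mathfrak b<\kappa$, since $\mathfrak b$ is regular and uncountable and so differs from $\kappa$. Then $I(\kappa)\subseteq\{\kappa,\kappa^+\}$. By Lemma~\ref{lem:sumfan}, $k(S_\kappa)\le\sum_n\kappa_n^+\cdot\mathfrak b\le\kappa$ and $k(F_\kappa)>\kappa$. Both values lie in $I(\kappa)$, so $k(S_\kappa)=\kappa$, $k(F_\kappa)=\kappa^+$ and $\operatorname{Sp}(\kappa)=I(\kappa)=\{\kappa,\kappa^+\}$.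

Now suppose that there is no inner model with a measurable cardinal. The covering theorem of Dodd and Jensen \cite{DJ} then provides an inner model $K$ of the generalized continuum hypothesis such that every uncountable set of ordinals is contained in a set in $K$ of the same cardinality. Let $\mu$ be uncountable of cofinality $\omega$, and let $\mathcal Y$ be the set of $Y\in\mathcal P(\mu)\cap K$ with $|Y|\le\aleph_1$. Every countable $X\subseteq\mu$ lies in a member of $\mathcal Y$: cover the uncountable set $X\cup\omega_1$ by a set in $K$ of size $\aleph_1$ and intersect with $\mu$. Since $\mu$ is a cardinal in $K$ and $2^\mu=\mu^+$ holds there, $|\mathcal Y|\le|(\mu^+)^K|\le\mu^+$. For each $Y\in\mathcal Y$, since $\operatorname{cov}(\aleph_1)=\aleph_1$, there are at most $\aleph_1$ countable subsets of $Y$ such that every countable subset of $Y$ lies in one of them. Altogether $\operatorname{cov}(\mu)\le\mu^+\cdot\aleph_1=\mu^+$, and the first part applies.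
\end{proof}

\section{Counting branches in ccc extensions of models of CH}\label{sec:ccc}

By Theorem~\ref{thm:C}, an omitted value requires a cardinal $\mu<\mathfrak c$ of cofinality $\omega$ with $\operatorname{cov}(\mu)>\mu^+$. Under CH the covering number is a cardinal power, $\operatorname{cov}(\mu)=\mu^{\aleph_0}$, so a failure of SCH supplies such a value; but under CH we cannot have $\mu<\mathfrak c$. We therefore start from CH and add reals by a forcing that leaves $\operatorname{cov}$ unchanged.

In this section $V\models\mathrm{CH}$ and $W=V[G]$, where $G$ is generic for a forcing $P\in V$ with the countable chain condition (ccc): every set of pairwise incompatible conditions is countable. We use three standard facts.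
\begin{enumerate}
\item[(F1)] $V$ and $W$ have the same cardinals and cofinalities.
\item[(F2)] If $\lambda$ is infinite and $A\in W$ is a set of at most $\lambda$ elements of $V$, then $A\subseteq A'$ for some $A'\in V$ with $|A'|\le\lambda$. (Enumerate $A$ by a name; by the ccc each entry has only countably many possible values.)
\item[(F3)] Every subset of $\omega$ in $W$ has a \emph{nice name}, determined by a sequence $(A_n)_{n<\omega}\in V$ of countable sets of conditions. Hence if $P$ has a dense subset of size at most $\lambda$, with $\lambda$ infinite, then $\mathfrak c^W\le(\lambda^{\aleph_0})^V$.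
\end{enumerate}

\begin{lemma}\label{lem:covccc}
In $W$, $\operatorname{cov}(\kappa)=(\kappa^{\aleph_0})^V$ for every uncountable cardinal $\kappa$.
\end{lemma}

\begin{proof}
Let $\mathcal A$ be the set of countable subsets of $\kappa$ that belong to $V$, so $|\mathcal A|=(\kappa^{\aleph_0})^V$. By (F2) every countable subset of $\kappa$ in $W$ lies in a member of $\mathcal A$, which gives $\le$. Conversely, let $\mathcal F\in W$ witness $\operatorname{cov}(\kappa)$. By (F2) enlarge each $F\in\mathcal F$ to a countable $F'\in V$. Every member of $\mathcal A$ is a subset of some $F'$, and by CH in $V$ each $F'$ has at most $\aleph_1$ subsets in $V$. So $|\mathcal A|\le|\mathcal F|\cdot\aleph_1=|\mathcal F|$, as $|\mathcal F|\ge\kappa\ge\aleph_1$.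
\end{proof}

The assumption CH cannot be dropped: if $\mathfrak c>\aleph_1$ in $V=W$, then $\operatorname{cov}(\aleph_1)=\aleph_1<\aleph_1^{\aleph_0}$.

Now let $\mu\le\mathfrak c$ have cofinality $\omega$ and consider the fan $F_\mu$ in $W$. The diagonal argument of Lemma~\ref{lem:sumfan}(b) defeats $\mu$ compact sets and no more. To show that $k(F_\mu)$ is as large as $\operatorname{cov}(\mu)$ we count instead: we exhibit many convergent sequences, of which each compact set catches few. Let $\mu_0<\mu_1<\cdots$ be uncountable with supremum $\mu$, and fix $\mu_j$ points in the $j$th piece. The first attempt lets $f\in\prod_j\mu_j$ name the sequence whose $j$th term is the $f(j)$th point of the $j$th piece. This fails, because the compact set formed by one such sequence $g$ and its limit already catches every $f$ that agrees with $g$ on the even coordinates, whatever $f$ does on the odd ones. The remedy is to index the points of the $j$th piece by the finite sequences in $\prod_{i\le j}\mu_i$ and let $f$ name the sequence of its initial segments. Then any infinitely many terms determine $f$, so a countable compact set catches at most as many $f$ as it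 has subsets. In $W$ this bound is $\mathfrak c$, which is useless. So we count only those $f$ that belong to $V$, where CH brings the bound down to $\aleph_1$. The argument tolerates compact sets that meet the pieces in $\aleph_1$ points, and this extra room will be needed in Section~\ref{sec:cohen}.

Call $Y\subseteq M$ \emph{thin in $M$} if $|C\cap Y|\le\aleph_1$ for every compact $C\subseteq M$. Say that sets $Y_j\subseteq M$ \emph{converge to $x$} if every neighborhood of $x$ contains all but finitely many $Y_j$.

\begin{lemma}\label{lem:branch}
Let $(\mu_j)_{j<\omega}\in V$ be a strictly increasing sequence of uncountable cardinals with supremum $\mu$. In $W$, let $M$ be a space, let $x\in M$, and let $Y_j\subseteq M$ $(j<\omega)$ be pairwise disjoint sets that are thin in $M$, converge to $x$, and have $|Y_j|=\mu_j$. Then $k(M)\ge(\mu^{\aleph_0})^V$.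
\end{lemma}

\begin{proof}
In $V$ let $T_j=\prod_{i\le j}\mu_i$, a set of size $\mu_j$, let $T=\bigcup_jT_j$, and let $B=\prod_{i<\omega}\mu_i$ be the set of branches, as computed in $V$.

First, $|B|=\mu^{\aleph_0}$ in $V$. The inequality $\le$ holds since $\mu_i\le\mu$. For $\ge$, partition $\omega$ into infinite sets $I_k$ $(k<\omega)$. Given $g\colon\omega\to\mu$, let $i_k$ be the least $i\in I_k$ with $\mu_i>g(k)$, and define $f\in B$ by $f(i_k)=g(k)+1$ and $f(i)=0$ for all other $i$. Then $g(k)+1$ is the only nonzero value of $f$ on $I_k$, so $g\mapsto f$ is injective.

In $W$ write $Y_j=\{x_t:t\in T_j\}$ with $t\mapsto x_t$ injective on $T$. Let $\mathcal C$ be a generating family of compact sets. For $f\in B$ the sequence $(x_{f\restriction(j+1)})_{j<\omega}$ is injective and converges to $x$, so it is caught by some $C\in\mathcal C$. This means that $S_C=\{t\in T:x_t\in C\}$ contains infinitely many initial segments of $f$.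

Fix $C\in\mathcal C$. Each $Y_j$ is thin, so $|S_C|\le\aleph_1$, and by (F2) there is $S\in V$ with $S_C\subseteq S\subseteq T$ and $|S|\le\aleph_1$. If $f\in B$ has infinitely many initial segments in $S$, then $f$ is the union of $\{t\in S:t\subseteq f\}$, a countable subset of $S$ that belongs to $V$. By CH there are at most $(\aleph_1^{\aleph_0})^V=\aleph_1$ such subsets. So each $C$ catches the sequences of at most $\aleph_1$ branches, and $(\mu^{\aleph_0})^V=|B|\le|\mathcal C|\cdot\aleph_1$. Since $(\mu^{\aleph_0})^V\ge\mu>\aleph_1$, we get $|\mathcal C|\ge(\mu^{\aleph_0})^V$.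
\end{proof}

\begin{corollary}\label{cor:fan}
In $W$, let $\mu\le\kappa\le\mathfrak c$ with $\mu$ uncountable of cofinality $\omega$. Then $k(F_\kappa)\ge(\mu^{\aleph_0})^V$.
\end{corollary}

\begin{proof}
By (F1) there is a strictly increasing sequence $(\mu_j)\in V$ of uncountable cardinals with supremum $\mu$. Choose $Y_j\subseteq X_j$ of size $\mu_j$. These sets converge to $\mathbf 0$, and they are thin because compact subsets of $F_\kappa$ are countable.
\end{proof}

\section{Thin sets in Cohen extensions}\label{sec:cohen}

Corollary~\ref{cor:fan} computes $k$ for one space. To exclude a value from $\operatorname{Sp}(\kappa)$ we must treat all spaces, and these may have large compact subsets. What we need is that a set that is hard to cover by compact sets contains a large thin set. This is not a theorem of ZFC.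

\begin{remark}\label{rem:nothin}
Suppose $\mathfrak b>\aleph_2$. Then $\operatorname{kc}(\omega^\omega)=\mathfrak d>\aleph_2$, but no set of $\aleph_2$ points is thin in $\omega^\omega$: such a set has a $\le^*$-upper bound $f$, so it is covered by the countably many compact sets $K_{f'}$ of Example~\ref{ex:baire} with $f'$ a finite modification of $f$, and one of these contains $\aleph_2$ of its points.
\end{remark}

In Cohen models the statement does hold. For the rest of this section $V\models\mathrm{CH}$ and $\theta\ge\aleph_1$. For $s\subseteq\theta$ let $P_s$ be the set of finite partial functions from $s\times\omega$ to $2$, ordered by reverse inclusion; it is ccc. Let $G$ be $P_\theta$-generic over $V$, put $G_s=G\cap P_s$ for $s\in V$, and let $r_\alpha\in2^\omega$ be given by $r_\alpha(n)=(\bigcup G)(\alpha,n)$. We use (F1)--(F3) and the following.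
\begin{enumerate}
\item[(F4)] (Product lemma.) If $s,s'\in V$ are disjoint subsets of $\theta$, then $P_{s\cup s'}\cong P_s\times P_{s'}$, the filter $G_{s'}$ is $P_{s'}$-generic over $V[G_s]$, and $V[G_{s\cup s'}]=V[G_s][G_{s'}]$. The set $P_{s'}$ is the same whether computed in $V$ or in $V[G_s]$.
\item[(F5)] Every subset of $\omega$ in $V[G]$ lies in $V[G_s]$ for some countable $s\in V$, since a nice name involves countably many finite conditions.
\item[(F6)] If $s\in V$ is countable, then $|\mathcal P(\omega)\cap V[G_s]|\le\aleph_1$, by (F3) and CH, since $P_s$ is countable.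
\end{enumerate}

\begin{lemma}\label{lem:b}
In $V[G]$, $\mathfrak b=\aleph_1$.
\end{lemma}

\begin{proof}
By genericity each $r_\alpha$ takes the value $1$ infinitely often; let $h_\alpha\in\omega^\omega$ be the increasing enumeration of $\{n:r_\alpha(n)=1\}$. We show that $\{h_\alpha:\alpha<\omega_1\}$ has no upper bound. Let $g\in\omega^\omega$, say $g\in V[G_s]$ with $s$ countable, and take $\alpha\in\omega_1\setminus s$. Given $m$, any finite binary string can be extended to one with exactly $n$ ones for some $n\ge m$, then by zeros beyond position $g(n)$, then by a one; the result forces $h_\alpha(n)>g(n)$. The set of such conditions is dense and lies in $V[G_s]$, so by (F4) it meets $G_{\{\alpha\}}$. Hence $h_\alpha\not\le^*g$.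
\end{proof}

The mechanism that produces thin sets is visible for the Cohen reals themselves.

\begin{example}\label{ex:cohen}
In $V[G]$ let $M\subseteq2^\omega$ have empty interior. Then every compact $C\subseteq M$ contains $r_\alpha$ for only countably many $\alpha$. To see this, write $C=2^\omega\setminus\bigcup_{u\in c}[u]$ for a set $c$ of finite binary strings, and by (F5) fix a countable $a\in V$ with $c\in V[G_a]$. Suppose $r_\alpha\in C$ with $\alpha\notin a$. Let $E$ be the set of strings $p$ that either extend some $u\in c$ or satisfy $[p]\cap[u]=\emptyset$ for all $u\in c$. Then $E\in V[G_a]$, and $E$ is dense: if $[p]\cap[u]\ne\emptyset$ with $u\in c$, the longer of $p$ and $u$ extends $p$ and lies in $E$. By (F4) some initial segment $p$ of $r_\alpha$ lies in $E$. It extends no $u\in c$ because $r_\alpha\in C$, so $r_\alpha\in[p]\subseteq C\subseteq M$, contradicting that $M$ has empty interior. Hence $r_\alpha\in C$ implies $\alpha\in a$.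
\end{example}

The example has three features. A point and a compact set that depend on disjoint sets of coordinates can only be incident for a ground-model reason: some compact set described in $V$, here $[p]$, sits between them. The points $r_\alpha$ depend on pairwise disjoint sets of coordinates, so a given $C$ is independent of all but countably many. And the points avoid all compact subsets of $M$ of the form that arises. For arbitrary points each feature needs a substitute; these are Lemmas~\ref{lem:interp}, \ref{lem:delta} and \ref{lem:key}.

\medskip
\noindent\textbf{Codes.} All geometry takes place in $V[G]$; only sets of integers are assigned to intermediate models. Let $H=[0,1]^\omega$ be the Hilbert cube of $V[G]$ with a countable base $\{O_i:i<\omega\}$. For $x\in H$ put $e(x)=\{i:x\in O_i\}$, and for $c\subseteq\omega$ put $C_c=H\setminus\bigcup_{i\in c}O_i$. Each $C_c$ is compact, each compact $C\subseteq H$ equals $C_c$ for $c=\{i:O_i\cap C=\emptyset\}$, and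
\begin{equation}\label{eq:code}
x\in C_c\iff e(x)\cap c=\emptyset,\qquad\qquad c\subseteq d\implies C_d\subseteq C_c .
\end{equation}
A compact set $C$ is \emph{coded in $V[G_s]$} if $C=C_c$ for some $c\in V[G_s]$. If $e(x)\in V[G_s]$, then $\{x\}$ is coded in $V[G_s]$ by $\omega\setminus e(x)$, because each $y\ne x$ lies in some $O_i$ that omits $x$.

In the next lemma the set $D$ plays the part of $[p]$. It is obtained by deleting every basic open set that a fixed condition $p$ forces $x$ to avoid.

\begin{lemma}\label{lem:interp}
Let $a,t\in V$ be subsets of $\theta$. Let $C$ be a compact set coded in $V[G_a]$ and let $x\in C$ have $e(x)\in V[G_t]$. Then there is a compact set $D$ coded in $V[G_{a\cap t}]$ with $x\in D\subseteq C$.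
\end{lemma}

\begin{proof}
Let $R=a\cap t$ and $W_0=V[G_R]$. The sets $R$, $t\setminus R$ and $a\setminus R$ are pairwise disjoint, so by (F4) the filter $G_{t\setminus R}\times G_{a\setminus R}$ is generic over $W_0$ for $P_{t\setminus R}\times P_{a\setminus R}$, and $V[G_t]=W_0[G_{t\setminus R}]$, $V[G_a]=W_0[G_{a\setminus R}]$. Let $C=C_c$ with $c\in V[G_a]$. In $W_0$ let $\tau$ be a $P_{t\setminus R}$-name for $e(x)$ and $\sigma$ a $P_{a\setminus R}$-name for $c$; forcing is over $W_0$ from now on. By \eqref{eq:code}, $e(x)\cap c=\emptyset$, so some $(p,q)\in G_{t\setminus R}\times G_{a\setminus R}$ forces $\tau\cap\sigma=\emptyset$. Put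
\[
d=\{i<\omega:p\Vdash i\notin\tau\}\in W_0,\qquad D=C_d .
\]
Since $p\in G_{t\setminus R}$, we have $e(x)\cap d=\emptyset$, so $x\in D$. For $D\subseteq C$ it suffices to show $c\subseteq d$. Suppose $i\in c\setminus d$. As $i\notin d$, some $p'\le p$ forces $i\in\tau$. As $i\in c$, some $q'\le q$ in $G_{a\setminus R}$ forces $i\in\sigma$. In the product, $(p',q')$ is a condition below $(p,q)$ that forces $i\in\tau\cap\sigma$, a contradiction.
\end{proof}

An arbitrary point depends on a countable set of coordinates, and these sets overlap. A family $(t_\xi)_{\xi\in X}$ is a \emph{$\Delta$-system with root $R$} if $t_\xi\cap t_\eta=R$ for all distinct $\xi,\eta\in X$; repetitions are allowed. The $\Delta$-system lemma under CH states that among any $\aleph_2$ distinct countable sets there are $\aleph_2$ that form a $\Delta$-system. We need it in $V[G]$, where CH may fail, and then the lemma is false for arbitrary countable sets: a $\Delta$-system of distinct subsets of $\omega$ is countable, since the sets $t_\xi\setminus R$ are pairwise disjoint and at most one is empty. It survives for sets from the ground model.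

\begin{lemma}\label{lem:delta}
In $V[G]$, let $(t_\xi)_{\xi<\omega_2}$ be a sequence of countable subsets of $\theta$, each belonging to $V$. Then there is $X\subseteq\omega_2$ of size $\aleph_2$ such that $(t_\xi)_{\xi\in X}$ is a $\Delta$-system.
\end{lemma}

\begin{proof}
Otherwise some condition $p$ forces that a name $(\dot t_\xi)_{\xi<\omega_2}$ is a counterexample. Work in $V$. For each $\xi$ choose $p_\xi\le p$ and a set $u_\xi$ with $p_\xi\Vdash\dot t_\xi=u_\xi$; by (F1) $u_\xi$ is countable. There is $X_0\subseteq\omega_2$ of size $\aleph_2$ such that $(u_\xi)_{\xi\in X_0}$ is a $\Delta$-system: either one value is repeated $\aleph_2$ times, or there are $\aleph_2$ distinct values and the $\Delta$-system lemma applies under CH. Let $\dot X$ name $\{\xi\in X_0:p_\xi\in G\}$.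

Some $q\le p$ forces that $\dot X$ is unbounded in $\omega_2$. If not, $p$ forces that $\dot X$ is bounded. By the ccc there are only countably many possible values for its supremum, so $p\Vdash\dot X\subseteq\eta$ for a single $\eta<\omega_2$. But for $\xi\in X_0\setminus\eta$ the condition $p_\xi\le p$ forces $\xi\in\dot X$.

Such a $q$ forces that $|\dot X|=\aleph_2$ and $\dot t_\xi=u_\xi$ for $\xi\in\dot X$, so that $(\dot t_\xi)_{\xi\in\dot X}$ is a $\Delta$-system. This contradicts $q\le p$.
\end{proof}

The root of the $\Delta$-system need not be empty, and we do not know it in advance. So Lemma~\ref{lem:interp} yields a set $D$ coded from the root, not from $V$. The root is, however, contained in the coordinate set of an earlier point. This tells us how to choose the points: each must avoid all compact subsets of $M$ that are coded from the coordinates of an earlier one.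

\begin{lemma}\label{lem:key}
In $V[G]$, let $M$ be a space, let $A\subseteq M$, and let $\nu\ge\aleph_2$ be a cardinal with $\operatorname{kc}_M(A)\ge\nu$. Then $A$ has a subset of size $\nu$ that is thin in $M$.
\end{lemma}

\begin{proof}
We may assume $M\subseteq H$. By recursion on $\beta<\nu$ we choose $x_\beta\in A$ and a countable $t_\beta\in V$, $t_\beta\subseteq\theta$, with $e(x_\beta)\in V[G_{t_\beta}]$. Let $\mathcal D_\beta$ be the set of compact $D\subseteq M$ that are coded in $V[G_{t_\gamma}]$ for some $\gamma<\beta$. By (F6), $|\mathcal D_\beta|\le|\beta|\cdot\aleph_1<\nu$, so $\mathcal D_\beta$ does not cover $A$. Choose $x_\beta\in A\setminus\bigcup\mathcal D_\beta$, and choose $t_\beta$ by (F5). Since $\{x_\gamma\}\in\mathcal D_\beta$ for $\gamma<\beta$, the points are distinct.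

Suppose that a compact $C\subseteq M$ contains $x_\beta$ for at least $\aleph_2$ many $\beta$. By (F5), $C$ is coded in $V[G_a]$ for a countable $a\in V$. Applying Lemma~\ref{lem:delta} to $\aleph_2$ of these indices, we get a set $E$ of size $\aleph_2$ such that $x_\beta\in C$ for $\beta\in E$ and $(t_\beta)_{\beta\in E}$ is a $\Delta$-system with some root $R$. Let $\gamma=\min E$; then $R\subseteq t_\gamma$. The sets $t_\beta\setminus R$ for $\beta\in E$ are pairwise disjoint and $a$ is countable, so $a$ meets only countably many of them. Pick $\beta\in E$ with $\beta>\gamma$ and $a\cap t_\beta\subseteq R\subseteq t_\gamma$. By Lemma~\ref{lem:interp} there is a compact $D$ coded in $V[G_{a\cap t_\beta}]\subseteq V[G_{t_\gamma}]$ with $x_\beta\in D\subseteq C\subseteq M$. Then $D\in\mathcal D_\beta$, contradicting the choice of $x_\beta$.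
\end{proof}

To apply Lemma~\ref{lem:branch} we need thin sets that converge to a point. They are found in rings around a point at which $M$ is hard to cover.

\begin{proposition}\label{prop:lower}
In $V[G]$, let $\mu$ be uncountable of cofinality $\omega$, let $M$ be a space, and let $x\in M$ satisfy $\operatorname{kc}_M(U)\ge\mu$ for every neighborhood $U$ of $x$. Then $k(M)\ge(\mu^{\aleph_0})^V$.
\end{proposition}

\begin{proof}
By (F1), and since $\mu\ge\aleph_\omega$, there is a strictly increasing sequence $(\mu_j)\in V$ of cardinals $\mu_j\ge\aleph_2$ with supremum $\mu$. Fix a metric $\rho$ on $M$ and let $R_n=\{y:2^{-n-1}\le\rho(x,y)<2^{-n}\}$. The open ball of radius $2^{-N}$ about $x$ is $\{x\}\cup\bigcup_{n\ge N}R_n$, so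
\[
\mu\le1+\sum_{n\ge N}\operatorname{kc}_M(R_n)\le\aleph_0\cdot\Bigl(1+\sup_{n\ge N}\operatorname{kc}_M(R_n)\Bigr).
\]
As $\mu$ is uncountable, $\sup_{n\ge N}\operatorname{kc}_M(R_n)\ge\mu$ for every $N$. Since $\mu_j<\mu$, we can choose $n_0<n_1<\cdots$ with $\operatorname{kc}_M(R_{n_j})\ge\mu_j$. By Lemma~\ref{lem:key} there is $Y_j\subseteq R_{n_j}$ of size $\mu_j$ that is thin in $M$. The $Y_j$ are pairwise disjoint and converge to $x$, so Lemma~\ref{lem:branch} applies.
\end{proof}

\section{The spectrum in Cohen models}\label{sec:spectrum}

\begin{proof}[Proof of Theorem~\ref{thm:B}]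
Work in $V[G]$. We have $\mathfrak b=\aleph_1$ by Lemma~\ref{lem:b}, so $I(\kappa)=[\kappa,\operatorname{cov}(\kappa)]$, and $\operatorname{cov}(\nu)=(\nu^{\aleph_0})^V$ for all uncountable $\nu$ by Lemma~\ref{lem:covccc}. Let $M$ be a space with $\operatorname{kc}(M)=\kappa$; thus $\kappa\le k(M)\le\operatorname{cov}(\kappa)$.

(i) We distinguish whether $M$ looks locally like the sum or like the fan.

\emph{Case 1: every point has a neighborhood $U$ with $\operatorname{kc}_M(U)<\kappa$.} Shrink each $U$ to a closed neighborhood $F$; then $\operatorname{kc}(F)=\operatorname{kc}_M(F)<\kappa$. By the Lindel\"of property the interiors of countably many of these, say $F_i$ $(i<\omega)$, cover $M$. The cardinals $\nu_i=\operatorname{kc}(F_i)+\aleph_1$ are uncountable and below $\kappa$, since $\kappa\ge\aleph_\omega$. So $\operatorname{cov}(\nu_i)<\kappa$; this is the only use of the second hypothesis in (i). Lemma~\ref{lem:local}(a) and Proposition~\ref{prop:bound}(a) give $k(M)\le\sum_i\operatorname{cov}(\nu_i)\cdot\aleph_1\le\kappa$. Hence $k(M)=\kappa$.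

\emph{Case 2: some $x$ has $\operatorname{kc}_M(U)\ge\kappa$ for every neighborhood $U$.} Proposition~\ref{prop:lower} with $\mu=\kappa$ gives $k(M)\ge(\kappa^{\aleph_0})^V=\operatorname{cov}(\kappa)$. Hence $k(M)=\operatorname{cov}(\kappa)$.

Both cases occur: $S_\kappa$ is in Case 1 and $F_\kappa$ is in Case 2.

(ii) Since $\operatorname{Sp}(\kappa)\ne\emptyset$, it suffices to show $k(M)=\operatorname{cov}(\kappa)$. If $\operatorname{cov}(\kappa)=\kappa$ there is nothing to prove, so assume $(\kappa^{\aleph_0})^V>\kappa$. Now $\kappa$ may have uncountable cofinality, and $M$ may be in Case 1, so Proposition~\ref{prop:lower} cannot be applied to $\kappa$ itself. We find a cardinal $\mu<\kappa$ of cofinality $\omega$ that is already responsible for the value of $\operatorname{cov}(\kappa)$. Because $\mu$ is strictly smaller than $\kappa$, every $M$ has a point to which the proposition applies.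

Work in $V$, and let $\mu\le\kappa$ be the least uncountable cardinal with $\mu^{\aleph_0}\ge\kappa$. If $\nu<\mu$ is uncountable, then $\nu^{\aleph_0}<\mu$: otherwise $\nu^{\aleph_0}=(\nu^{\aleph_0})^{\aleph_0}\ge\mu^{\aleph_0}\ge\kappa$, against minimality. Consequently,
\begin{equation}\label{eq:mu}
\operatorname{cf}\mu>\omega\implies\mu^{\aleph_0}=\mu .
\end{equation}
Indeed, if $\operatorname{cf}\mu>\omega$, every function $\omega\to\mu$ maps into some $\alpha<\mu$, and $|\alpha|^{\aleph_0}\le\mu$ for each such $\alpha$: by the previous remark if $\alpha$ is uncountable, and by $2^{\aleph_0}=\aleph_1\le\mu$ if $\alpha$ is countable. We draw three conclusions.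
\begin{itemize}
\item $\mu<\kappa$. If $\mu=\kappa$, then $\nu^{\aleph_0}<\kappa$ for all uncountable $\nu<\kappa$, which is the second hypothesis of (i). As (i) does not apply, $\operatorname{cf}\kappa>\omega$, and \eqref{eq:mu} gives $\kappa^{\aleph_0}=\kappa$, contrary to assumption.
\item $\operatorname{cf}\mu=\omega$. Otherwise \eqref{eq:mu} gives $\mu^{\aleph_0}=\mu<\kappa$, against the choice of $\mu$.
\item $\kappa^{\aleph_0}\le(\mu^{\aleph_0})^{\aleph_0}=\mu^{\aleph_0}$.
\end{itemize}
Back in $V[G]$, $\operatorname{kc}(M)=\kappa>\mu$, so by Lemma~\ref{lem:local}(b) some $x\in M$ has $\operatorname{kc}_M(U)>\mu$ for every neighborhood $U$. Proposition~\ref{prop:lower} gives $k(M)\ge(\mu^{\aleph_0})^V\ge(\kappa^{\aleph_0})^V=\operatorname{cov}(\kappa)$.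
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:iff}]
If no such $\mu$ exists, Theorem~\ref{thm:C} gives equality for all $\kappa$. Conversely, let $\mu<\mathfrak c$ be uncountable with $\operatorname{cf}\mu=\omega$ and $\operatorname{cov}(\mu)>\mu^+$, and put $\kappa=\mu^+\le\mathfrak c$. Then $\operatorname{cov}(\kappa)\ge\operatorname{cov}(\mu)>\kappa$ and $\operatorname{cf}\kappa>\omega$. By Theorem~\ref{thm:B}(ii),
\begin{equation}\label{eq:succ}
\operatorname{Sp}(\mu^+)=\{\operatorname{cov}(\mu^+)\}\subsetneq I(\mu^+),
\end{equation}
since $\mu^+=\mu^+\cdot\mathfrak b$ is a point of $I(\mu^+)$ different from $\operatorname{cov}(\mu^+)$.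
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let SCH fail in $V_0$. By Silver's theorem, the least cardinal $\mu$ at which SCH fails has cofinality $\omega$. So $2^{\aleph_0}<\mu$ and $\mu^{\aleph_0}\ne\mu^+$, and K\"onig's theorem gives $\mu^{\aleph_0}>\mu^+$.

We first force CH without disturbing this. Let $Q$ be the set of countable partial functions from $\omega_1$ to $2$, ordered by reverse inclusion, let $V$ be a $Q$-generic extension of $V_0$, and let $\mathfrak c_0=(2^{\aleph_0})^{V_0}$. Every descending $\omega$-sequence in $Q$ has a lower bound, so $Q$ adds no $\omega$-sequences of elements of $V_0$ and preserves $\aleph_1$. By density, every real of $V_0$ appears as $n\mapsto g(\alpha+n)$ for some $\alpha<\omega_1$, where $g\colon\omega_1\to2$ is the generic function; so $V\models\mathrm{CH}$. Finally $|Q|=\mathfrak c_0$, so cardinals above $\mathfrak c_0$ are preserved. Thus $\mu$, $\mu^+$ and $(\mu^{\aleph_0})^{V_0}$ remain cardinals, the set of functions $\omega\to\mu$ is unchanged, and in $V$ we have CH, $\operatorname{cf}\mu=\omega$ and $\mu^{\aleph_0}>\mu^+$. Add $\theta=\mu^+$ Cohen reals to $V$. The $r_\alpha$ are distinct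 by density, so $\mu<\mu^+\le\mathfrak c$ in $V[G]$, and $\operatorname{cov}(\mu)=(\mu^{\aleph_0})^V>\mu^+$ by Lemma~\ref{lem:covccc}. Now \eqref{eq:succ} holds, and $\kappa=\mu^+$ is as required.

For the second statement take $\mu=\aleph_\omega$. In $V_0$, a subset of $\aleph_\omega$ is determined by its traces on the $\aleph_n$, and $2^{\aleph_n}<\aleph_\omega$, so $2^{\aleph_\omega}\le\aleph_\omega^{\aleph_0}\le2^{\aleph_\omega}$ and $\aleph_\omega^{\aleph_0}=\aleph_{\omega+2}$. Also $\nu^{\aleph_0}\le2^\nu<\aleph_\omega$ for infinite $\nu<\aleph_\omega$. Pass to $V$ as above. Since $\mathfrak c_0<\aleph_\omega$, only finitely many cardinals are collapsed, so $\aleph_\omega$, $\aleph_{\omega+1}$ and $\aleph_{\omega+2}$ keep their names. As no $\omega$-sequences are added, $V$ satisfies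
\begin{equation}\label{eq:ground}
\mathrm{CH},\qquad\nu^{\aleph_0}<\aleph_\omega\ \text{ for }\nu<\aleph_\omega,\qquad\aleph_\omega^{\aleph_0}=\aleph_{\omega+2},
\end{equation}
and also $\aleph_{\omega+1}^{\aleph_0}=\aleph_{\omega+2}$, because $\aleph_\omega^{\aleph_0}\le\aleph_{\omega+1}^{\aleph_0}\le(\aleph_\omega^{\aleph_0})^{\aleph_0}=\aleph_\omega^{\aleph_0}$. Add $\theta=\aleph_{\omega+1}$ Cohen reals. In $V[G]$, (F3) gives $\mathfrak c\le(\theta^{\aleph_0})^V$, and $\mathfrak c=\mathfrak c^{\aleph_0}\ge\theta^{\aleph_0}\ge(\theta^{\aleph_0})^V$, so $\mathfrak c=\aleph_{\omega+2}$. Moreover $\mathfrak b=\aleph_1$, and Lemma~\ref{lem:covccc} gives $\operatorname{cov}(\aleph_\omega)=\operatorname{cov}(\aleph_{\omega+1})=\aleph_{\omega+2}$ and $\operatorname{cov}(\nu)<\aleph_\omega$ for uncountable $\nu<\aleph_\omega$. This determines the two intervals. Theorem~\ref{thm:B}(i) applies to $\aleph_\omega$, and Theorem~\ref{thm:B}(ii) applies to $\aleph_{\omega+1}$, which is regular.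
\end{proof}

\section{Equality when $\mathfrak b$ is large}\label{sec:hechler}

In the second model of Theorem~\ref{thm:A} the value $\aleph_{\omega+1}$ is missing from both spectra. To restore equality while keeping $\operatorname{cov}(\mu)=\mu^{++}$, we make $\mathfrak b=\mathfrak d=\mu^+$. This shortens $I(\mu)$ to two points, and it makes $\omega^\omega$ a space with $k=\operatorname{kc}=\mu^+$.

Recall \emph{Hechler forcing}. Conditions are pairs $(s,f)$ with $s$ a finite sequence of natural numbers and $f\in\omega^\omega$, and $(t,g)\le(s,f)$ if $t$ extends $s$, $g\ge f$ everywhere, and $t(n)\ge f(n)$ for $|s|\le n<|t|$. Conditions with the same first coordinate are compatible, so the forcing is ccc, and the union of the first coordinates of the generic filter is a $\le^*$-upper bound for all ground-model functions. A finite-support iteration of ccc forcings is ccc.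

\begin{proof}[Proof of Theorem~\ref{thm:D}]
Let $W$ be the extension of $V$ by the finite-support iteration $(P_\alpha)_{\alpha\le\mu^+}$ of Hechler forcing, let $V_\alpha$ be the intermediate extension by $P_\alpha$, and let $h_\alpha$ be the function added at stage $\alpha$. It is standard that $\mathfrak b=\mathfrak d=\mu^+$ in $W$ \cite{BJ,Blass}; the reason is as follows. A nice name involves countably many conditions of finite support, so every $g\in\omega^\omega\cap W$ lies in some $V_\alpha$ with $\alpha<\mu^+$, and then $g\le^*h_\alpha$. Thus $\mathfrak d\le\mu^+$. Since $\mu^+$ is regular, at most $\mu$ functions all lie in one $V_\alpha$ and are bounded by $h_\alpha$. Thus $\mathfrak b\ge\mu^+$.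

Next, $\mathfrak c=\mu^{++}$ in $W$. We have $\mathfrak c\ge\mathfrak d>\mu$, so $\mathfrak c=\mathfrak c^{\aleph_0}\ge(\mu^{\aleph_0})^V=\mu^{++}$. For the reverse inequality let $\lambda=\mu^{++}$, and note that $\lambda^{\aleph_0}=(\mu^{\aleph_0})^{\aleph_0}=\lambda$ in $V$. By induction each $P_\alpha$ has a dense subset of size at most $\lambda$: at a successor step there are at most $\lambda^{\aleph_0}=\lambda$ nice $P_\alpha$-names for reals, which name all Hechler conditions of $V_\alpha$, and at a limit step we take a union of at most $\mu^+$ sets of size at most $\lambda$. By (F3), $\mathfrak c\le\lambda$.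

In $V$ we have $\mu^{\aleph_0}\le(\mu^+)^{\aleph_0}\le\lambda^{\aleph_0}=\lambda=\mu^{\aleph_0}$, so by Lemma~\ref{lem:covccc} $\operatorname{cov}(\mu)=\operatorname{cov}(\mu^+)=\operatorname{cov}(\mu^{++})=\mu^{++}$ in $W$, and $\operatorname{cov}(\kappa)=(\kappa^{\aleph_0})^V<\mu$ for uncountable $\kappa<\mu$. We go through all uncountable $\kappa\le\mathfrak c=\mu^{++}$.

If $\kappa<\mu$ then $I(\kappa)=\{\mu^+\}$, and if $\kappa=\mu^{++}$ then $I(\kappa)=\{\mu^{++}\}$. In both cases Lemma~\ref{lem:bernstein} gives equality.

If $\kappa\in\{\mu,\mu^+\}$ then $I(\kappa)=\{\mu^+,\mu^{++}\}$. The value $\mu^{++}$ is attained by the fan, since $k(F_\kappa)\ge(\mu^{\aleph_0})^V=\mu^{++}$ by Corollary~\ref{cor:fan}. For $\kappa=\mu$ the value $\mu^+$ is attained by the sum: its pieces have sizes $\kappa_n<\mu$ with $\operatorname{cov}(\kappa_n)<\mu$, so Lemma~\ref{lem:sumfan}(a) gives $k(S_\mu)\le\sum_n\operatorname{cov}(\kappa_n)\cdot\mathfrak b=\mu^+$. For $\kappa=\mu^+$ the value $\mu^+$ is attained by $\omega^\omega$, by Example~\ref{ex:baire}.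
\end{proof}

\begin{remark}
A model $V$ of \eqref{eq:ground} satisfies the hypotheses of Theorem~\ref{thm:D} with $\mu=\aleph_\omega$. It thus has two ccc extensions with $\mathfrak c=\aleph_{\omega+2}$ and, by Lemma~\ref{lem:covccc}, the same function $\operatorname{cov}$ on uncountable cardinals, such that $\operatorname{Sp}(\kappa)=I(\kappa)$ fails for some $\kappa$ in the first and holds for all $\kappa$ in the second. The results of Section~\ref{sec:ccc} hold in both. The step that is special to Cohen forcing is Lemma~\ref{lem:key}, which fails in the second extension by Remark~\ref{rem:nothin}.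
\end{remark}

\begin{thebibliography}{9}

\bibitem{BJ} Bartoszy\'nski and Judah, \emph{Set Theory}.

\bibitem{Blass} Blass, \emph{Handbook of Set Theory}.

\bibitem{DJ} Dodd and Jensen, \emph{The covering lemma for $K$}, Ann. Math. Logic 22 (1982).

\bibitem{GG} Paul Gartside and Thomas Gilton, \emph{The Cofinality of Generating Familes}, arXiv:2602.02211 (2026).

\bibitem{Gitik89} Gitik, \emph{The negation of SCH from $o(\kappa)=\kappa^{++}$}, Ann. Pure Appl. Logic 43 (1989).

\bibitem{Gitik91} Gitik, \emph{The strength of the failure of SCH}, Ann. Pure Appl. Logic 51 (1991).

\bibitem{Magidor} Magidor, \emph{On the singular cardinals problem I}, Israel J. Math. 28 (1977).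

\end{thebibliography}
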